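# Quadratic occupation time of balls for symmetric random walks on transient Cayley graphs

## 1. Cayley graphs, walks, occupation times, growth

Throughout, $\Gamma$ is an infinite finitely generated group with identity $o$ (also written $e$), and $U$ is a finite symmetric generating set.

**Definition 1 (Cayley graph, word length).** The Cayley graph $G$ has vertex set $\Gamma$ and an edge between $x$ and $xs$ for each $x\in\Gamma$, $s\in U$. The word length $|x|$ is the graph distance from $o$ to $x$, so $d(x,y)=|x^{-1}y|$. For real $r\ge 0$ put $B_r=B(o,r)=\{x:|x|\le r\}$. A path starting at $y$ multiplies $y$ on the right by generators, so the ball of radius $r$ about $y$ is $yB_r$.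

*Example.* For $\mathbb Z^3$ with $U=\{\pm e_1,\pm e_2,\pm e_3\}$, $|x|$ is the $\ell^1$ norm. For the free group $F_2$ with its two free generators and their inverses, $G$ is the $4$-regular tree.

*Example (lamplighter group).* $\mathbb Z_2\wr\mathbb Z$ consists of pairs $(\omega,x)$, where $\omega:\mathbb Z\to\mathbb Z_2$ has finite support (the lit lamps) and $x\in\mathbb Z$ (the position), with product $(\omega,x)(\omega',x')=(\omega+\omega'(\cdot-x),\,x+x')$. Take as generators "move by $\pm1$", which are $(0,\pm1)$, and "switch", which is $(\delta_0,0)$: multiplying $(\omega,x)$ on the right by $(\delta_0,0)$ switches the lamp at the current position $x$. If we walk from $0$ to $n-1$ and switch any lamps we like on the way, we use at most $2n-1$ generators and can produce $2^n$ different elements. So $|B_r|\ge2^{\lfloor r/2\rfloor}$.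

**Definition 2 (symmetric walk).** Let $\mu$ be a probability measure on $\Gamma$ with $\mu(g)=\mu(g^{-1})$ whose support generates $\Gamma$. The walk is $S_0=o$, $S_t=g_1g_2\cdots g_t$, where the $g_i$ are i.i.d. with law $\mu$. Simple random walk is the case where $\mu$ is uniform on $U$. No moment condition is imposed: $\mu$ may have infinite support and heavy tails.

*Example.* On $\mathbb Z^3$, the law with $\mu(ke_i)=\mu(-ke_i)=c\,k^{-3/2}$ for $k\ge1$, $i=1,2,3$, with $c$ normalizing, is allowed, although its increments have infinite mean length.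

**Definition 3 (transience).** $G$ is transient if simple random walk on $G$ is transient.

*Example.* By Pólya's theorem, $\mathbb Z^d$ is transient exactly when $d\ge3$. The condition is about simple random walk on $G$, even when the walk under study is another one.

**Definition 4 (occupation time).** $L_r=\bigl|\{t\ge0:S_t\in B_r\}\bigr|$, so that $\mathbb E[L_r]=\sum_{t\ge0}\mathbb P(S_t\in B_r)$. We write $a(r)\lesssim b(r)$ if $a(r)\le c\,b(r)$ for all $r\ge1$, where $c$ may depend on $G$ and the walk but not on $r$.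

*Example.* $L_0$ is the number of visits to $o$. For simple random walk on $F_2$, the distance $|S_t|$ moves away from $0$ with probability $\frac34$ and toward it with probability $\frac14$ whenever it is positive. From level $k+1$ the chance of ever hitting level $k$ is $\frac{1/4}{3/4}=\frac13$. So after each visit to a level $k\ge1$ the walk never returns to that level with probability at least $\frac34\cdot\frac23=\frac12$, and for $k=0$ with probability $\frac23$. Each level is visited at most $2$ times on average, and $\mathbb E[L_r]\le2(r+1)$.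

**Definition 5 (virtually nilpotent).** $\Gamma$ is virtually nilpotent if it has a nilpotent subgroup of finite index.

*Example.* The infinite dihedral group contains $\mathbb Z$ with index $2$, so it is virtually nilpotent. It is not nilpotent, since its center is trivial.

**Definition 6 (approximate group).** A finite set $E\subset\Gamma$ is a $K$-approximate group if it is symmetric, contains $e$, and $E^2\subset XE$ for some set $X$ with $|X|\le K$.

*Example.* In $\mathbb Z$, the interval $E=[-n,n]$ satisfies $E+E=[-2n,2n]=\{-n,n\}+E$, so it is a $2$-approximate group for every $n$.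

Three facts will be quoted.

**Fact A** (Breuillard–Green–Tao, *The structure of approximate groups*, Publ. IHÉS 116 (2012), Thm 1.6, in weak form). If $E$ is a finite $K$-approximate group, there are $m=m(K)$, a subgroup $G_0$ and a finite normal subgroup $H\lhd G_0$ such that $G_0/H$ is nilpotent and $E$ is covered by at most $m$ left translates of $G_0$.

**Fact B** (Bass, Guivarc'h). If $\Gamma$ is infinite, finitely generated and virtually nilpotent, then $|B_n|\asymp n^d$ for some integer $d\ge1$.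

**Fact C** (Nash-Williams/Varopoulos). If $|B_n|=O(n^2)$, then simple random walk is recurrent. So if $\Gamma$ is virtually nilpotent and $G$ is transient, then $d\ge3$ in Fact B.

## 2. Is the occupation time of $B_r$ at most quadratic?

Here is the question, from Russell Lyons, Yuval Peres, Xin Sun and Tianyi Zheng, "Occupation measure of random walks and wired spanning forests in balls of Cayley graphs", arXiv:1705.03576 (2017). Let $S$ be a symmetric random walk on a transient Cayley graph. Is $\mathbb E[L_r]\lesssim r^2$?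

The following bounds are known: $\mathbb E[L_r]\lesssim r^2$ for simple random walk under polynomial growth; $\lesssim r^3$ for simple random walk under exponential growth; $\lesssim r$ if the walk escapes at a linear rate; and $\lesssim r^2\sqrt{\log|B_r|}$, hence $\lesssim r^{5/2}$, for every finite-range symmetric walk. We will not use them. The conjecture is true.

**Theorem 1.** If $G$ is transient and $\mu$ is symmetric with support generating $\Gamma$, then there is $C$ with $\mathbb E[L_r]\le Cr^2$ for all $r\ge1$.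

**Theorem 2.** Let $\mu$ be symmetric with support generating $\Gamma$, with $G$ infinite but not necessarily transient.

* (a) If $\Gamma$ is virtually nilpotent with $|B_n|\asymp n^d$, then $\mathbb P(S_t\in B_r)\le C(1+t/r^2)^{-d/2}$ for all $t\ge0$, $r\ge1$.
* (b) If $\Gamma$ is not virtually nilpotent, then for every $D>0$ there is $C_D$ with $\sup_{y\in\Gamma}\mathbb P(S_t\in yB_r)\le C_D(1+t/r^2)^{-D}$ for all $t\ge0$, $r\ge1$.
* (c) If $G$ is transient, there is $C$ with $\mathbb E[L_r^k]\le k!\,(Cr^2)^k$ for all $k$ and all $r\ge1$. Hence $\mathbb E\exp\bigl(L_r/(2Cr^2)\bigr)\le2$.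
* (d) The order $r^2$ is optimal, even among groups of exponential growth.

Theorem 1 follows from a decay estimate in the scaled variable $t/r^2$ with any exponent larger than $1$, because
$$\sum_{t\ge0}(1+t/r^2)^{-3/2}\le1+\int_0^\infty(1+t/r^2)^{-3/2}\,dt=1+2r^2. \tag{1}$$
The whole problem is to get such an estimate with the scale $r^2$.

## 3. $\mathbb Z^3$ and the lamplighter group by hand

**Upper bound on $\mathbb Z^3$.** For simple random walk on $\mathbb Z^3$, the local central limit theorem gives $\mathbb P(S_t=x)\le Ct^{-3/2}$ for all $x$ and $t\ge1$. Also $|B_r|\le(2r+1)^3\le27r^3$ for $r\ge1$. Estimate the probability by $1$ for $t\le r^2$ and by a union bound over the ball afterward. Since $\sum_{t>r^2}t^{-3/2}\le r^{-3}+2/r\le3/r$,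
$$\mathbb E[L_r]\le r^2+1+27r^3\cdot C\cdot\frac3r\lesssim r^2 .$$

**Lower bound on $\mathbb Z^3$.** By Cauchy–Schwarz $|S_t|\le\sqrt3\,\|S_t\|_2$, and $\mathbb E\|S_t\|_2^2=t$. So $\mathbb P(|S_t|>r)\le3t/r^2$, which is at most $\frac12$ for $t\le r^2/6$. There are at least $r^2/6$ such times $t\ge0$, so $\mathbb E[L_r]\ge r^2/12$.

**Lower bound on the lamplighter group.** Consider simple random walk on $\mathbb Z_2\wr\mathbb Z$, and let $X_s$ be its position coordinate, which steps by $+1,-1,0$ with probability $\frac13$ each. An element whose lit lamps and position lie in $[-n,n]$ has length at most $7n+1$: go from $0$ to $-n$, then to $n$, then to the final position, which takes at most $n+2n+2n=5n$ moves, and use at most $2n+1$ switches. By Kolmogorov's inequality,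
$$\mathbb P\Bigl(\max_{s\le t}|X_s|>n\Bigr)\le\frac{\operatorname{Var}X_t}{n^2}\le\frac t{n^2}\le\frac12\qquad\text{for }t\le n^2/2 .$$
If the maximum is at most $n$, then at time $t$ all lit lamps and the position lie in $[-n,n]$. For $r\ge8$ take $n=\lfloor(r-1)/7\rfloor\ge1$, so $7n+1\le r$. Then $\mathbb P(S_t\in B_r)\ge\frac12$ for all $t\le n^2/2$, and $\mathbb E[L_r]\ge n^2/4$. Since $\lfloor v\rfloor\ge v/2$ for $v\ge1$ and $r-1\ge\frac78r$, we have $n\ge r/16$ and $\mathbb E[L_r]\ge r^2/1024$. For $1\le r<8$, $\mathbb E[L_r]\ge1\ge r^2/64$.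

The lamplighter group has exponential growth (Section 1). Section 9 checks that it is transient, and this completes Theorem 2(d).

## 4. The union bound over the ball loses everything before time $r^3$

The method of Section 3 on $\mathbb Z^3$ suggests trying in general
$$\mathbb P(S_t\in B_r)\le\min\Bigl\{1,\ |B_r|\,\sup_x\mathbb P(S_t=x)\Bigr\}, \tag{2}$$
with a good bound on point probabilities. Under exponential growth this cannot give better than $r^3$. Here is the check on the lamplighter group with simple random walk.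

**Step 1: the position stays in $[-n,n]$ with not too small probability.** Let $\theta=\frac{\pi}{2(n+1)}$ and $h(x)=\cos(\theta x)$, so $0<h\le1$ on $[-n,n]$ and $h(\pm(n+1))=0$. By the cosine addition formula, $\frac13\bigl(h(x-1)+h(x)+h(x+1)\bigr)=\lambda h(x)$ with $\lambda=\frac{1+2\cos\theta}3$. Let $a_t=\mathbb E\bigl[h(X_t);\max_{s\le t}|X_s|\le n\bigr]$. If the walk has stayed in $[-n,n]$ up to time $t$ and leaves at time $t+1$, it lands at $\pm(n+1)$, where $h=0$. So $a_{t+1}=\lambda a_t$, and $a_t=\lambda^t$. Since $h\le1$ on $[-n,n]$, the probability of staying is at least $\lambda^t$. Now $\lambda=1-\frac23(1-\cos\theta)\ge1-\theta^2/3$, and $\theta\le\pi/4$, so $\theta^2/3\le\frac12$. With $1-v\ge e^{-2v}$ on $[0,\frac12]$,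
$$\mathbb P\Bigl(\max_{s\le t}|X_s|\le n\Bigr)\ge e^{-2\theta^2t/3}=e^{-\pi^2t/(6(n+1)^2)}\ge e^{-2t/n^2}.$$

**Step 2: returns to $o$ are likely.** Let $F$ be the set of elements with lamps and position in $[-n,n]$, so $|F|=(2n+1)2^{2n+1}\le2^{4n+2}\le2^{6n}$. By symmetry and Cauchy–Schwarz,
$$\mathbb P(S_{2t}=o)=\sum_x\mathbb P(S_t=x)^2\ge\frac{\mathbb P(S_t\in F)^2}{|F|}\ge e^{-4t/n^2}2^{-6n}.$$
For $t\ge1$ take $n=\lceil t^{1/3}\rceil\le2t^{1/3}$. This gives $\mathbb P(S_{2t}=o)\ge e^{-4t^{1/3}}2^{-12t^{1/3}}\ge e^{-13t^{1/3}}$.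

**Step 3: comparison with the volume.** For $r\ge2$, $|B_r|\ge2^{\lfloor r/2\rfloor}\ge2^{r/4}\ge e^{r/6}$. So
$$|B_r|\,\mathbb P(S_{2t}=o)\ge\exp\bigl(r/6-13t^{1/3}\bigr)\ge1\qquad\text{for }1\le t\le(r/78)^3 .$$
The right side of (2) equals $1$ at all positive even times up to $2(r/78)^3$, so its sum over time is of order at least $r^3$.

The loss comes from comparing a ball with a point. What we need is decay of $\mathbb P(S_t\in B_r)$ measured against its own starting value $1$, so the absolute size of $B_r$ should never enter.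

## 5. Testing against an almost invariant function

For $f\in\ell^2(\Gamma)$ (real valued) put $(\rho_xf)(z)=f(zx)$. Each $\rho_x$ is unitary, $\rho_x\rho_y=\rho_{xy}$, and $\rho_x^*=\rho_{x^{-1}}$. Let
$$P=\sum_g\mu(g)\rho_g .$$
Since $\mu$ is symmetric, $P$ is self-adjoint, and $\|P\|\le1$. It maps nonnegative functions to nonnegative functions and preserves $\sum_zf(z)$ for $f\in\ell^1$. By independence, $\mathbb E\rho_{S_t}f=\mathbb E\rho_{g_1}\cdots\rho_{g_t}f=P^tf$. Define two quadratic forms
$$\mathcal E(h)=\langle(I-P)h,h\rangle=\tfrac12\sum_g\mu(g)\|\rho_gh-h\|_2^2,\qquad\mathcal E_0(h)=\sum_{s\in U}\|\rho_sh-h\|_2^2 .$$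
The second expression for $\mathcal E$ holds because $\|\rho_gh-h\|_2^2=2\|h\|_2^2-2\langle\rho_gh,h\rangle$. The form $\mathcal E$ belongs to the walk, and $\mathcal E_0$ to the graph.

*Example.* On $\mathbb Z$ with $U=\{\pm1\}$, the tent $f(x)=(1-|x|/n)_+$ has $\mathcal E_0(f)=2\cdot2n\cdot n^{-2}=4/n$, $\|f\|_1=n$ and $\|f\|_2^2=\frac{2n^2+1}{3n}\ge\frac{2n}3$.

**Lemma 1.** (i) There is $C_\mu\ge1$ with $\mathcal E_0\le C_\mu\mathcal E$ on $\ell^2$. (ii) $\|\rho_xf-f\|_2\le|x|\,\mathcal E_0(f)^{1/2}$.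

*Proof.* If $x=g_1\cdots g_k$, then telescoping and unitarity give
$$\|\rho_xh-h\|_2\le\sum_{i=1}^k\|\rho_{g_1\cdots g_{i-1}}(\rho_{g_i}h-h)\|_2=\sum_{i=1}^k\|\rho_{g_i}h-h\|_2 .$$
With $k=|x|$ and $g_i\in U$ this gives (ii), as each term is at most $\mathcal E_0(h)^{1/2}$. For (i), each $s\in U$ is a product $g_1\cdots g_k$ of elements of $\operatorname{supp}\mu$, because the support is symmetric and generates $\Gamma$. Since $\|\rho_gh-h\|_2^2\le2\mathcal E(h)/\mu(g)$ for $g\in\operatorname{supp}\mu$, Cauchy–Schwarz gives $\|\rho_sh-h\|_2^2\le k\sum_i2\mathcal E(h)/\mu(g_i)$. Sum over the finite set $U$. $\square$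

Part (i) is the only place where $\mu$ meets the generators, and it needs no moment of $\mu$.

Now suppose $f\ge0$, $\|f\|_2=1$ and $\mathcal E_0(f)\le r^{-2}$. By Lemma 1(ii), $\|\rho_xf-f\|_2\le1$ for $x\in B_r$, so $\langle\rho_xf,f\rangle=1-\frac12\|\rho_xf-f\|_2^2\ge\frac12$ there, and $\langle\rho_xf,f\rangle\ge0$ everywhere since $f\ge0$. Hence
$$\mathbb P(S_t\in B_r)\le2\,\mathbb E\langle\rho_{S_t}f,f\rangle=2\langle P^tf,f\rangle. \tag{3}$$
This replaces the union bound. The right side starts at $2$ whatever the size of $B_r$ is, and we must show that $\langle P^tf,f\rangle$ decays on the time scale $r^2$. The decay rate is governed by the $\ell^1$ mass available to almost invariant functions at larger scales, which the next definition measures.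

**Definition 7 (profile).** For $R>0$,
$$W(R)=\inf\Bigl\{\frac{\|h\|_1^2}{\|h\|_2^2}:\ 0\ne h\in\ell^1(\Gamma),\ h\ge0,\ \mathcal E_0(h)\le\frac{\|h\|_2^2}{R^2}\Bigr\},\qquad\inf\emptyset=\infty .$$
$W$ is nondecreasing, since a larger $R$ admits fewer $h$, and $W\ge1$, since $\|h\|_2\le\|h\|_1$. For $h=1_A$ the quotient is $|A|$, so $W(R)$ is a smoothed version of the least size of a set that is almost invariant at scale $R$.

*Example.* On $\mathbb Z$, the tent has $\mathcal E_0(f)/\|f\|_2^2\le6/n^2$ and $\|f\|_1^2/\|f\|_2^2\le\frac{3n}2$, so $W(n/\sqrt6)\le\frac{3n}2$. On $F_2$, Kesten's theorem says that the operator of simple random walk has norm $\sqrt3/2$. For that walk $\mathcal E_0=8\mathcal E$, so $\mathcal E_0(h)\ge8(1-\frac{\sqrt3}2)\|h\|_2^2>1.07\,\|h\|_2^2$ for $h\neq0$, and $W(1)=\infty$.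

## 6. Power growth of $W$ gives power decay of the walk

**Proposition 1.** Suppose $W(R)<\infty$ for all $R$, and for some $D>0$, $c_0\in(0,1]$, $r_0\ge1$,
$$W(32^kR)\ge c_0\,32^{2Dk}\,W(R)\qquad\text{for all }R\ge r_0,\ k\ge0. \tag{4}$$
Then $\mathbb P(S_t\in B_r)\le C(1+t/r^2)^{-D}$ for all $t\ge0$, $r\ge1$. Moreover, for each $r\ge1$ there is $f=f_r\ge0$ with $\|f\|_2=1$, $\langle\rho_xf,f\rangle\ge\frac12$ on $B_r$, and $\langle P^tf,f\rangle\le C(1+t/r^2)^{-D}$ for all $t\ge0$. Here $C$ does not depend on $r$ or $t$.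

*Proof.* **Step 1: the choice of $f$.** We want an almost invariant function of nearly least $\ell^1$ mass. Let $R=\max(r,r_0)$, so $r\le R\le r_0r$. As $W(R)<\infty$ and $W(R)\ge1$, there is $f\ge0$ in $\ell^1$ with
$$\|f\|_2=1,\qquad\mathcal E_0(f)\le R^{-2},\qquad\|f\|_1^2\le2W(R).$$
Since $R\ge r$, (3) and the lower bound $\langle\rho_xf,f\rangle\ge\frac12$ on $B_r$ hold.

**Step 2: a differential inequality in continuous time.** Continuous time lets us differentiate. Let $f_u=e^{-u(I-P)}f=e^{-u}\sum_k\frac{u^k}{k!}P^kf$ and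
$$q(u)=\|f_u\|_2^2=\langle e^{-2u(I-P)}f,f\rangle .$$
Then $f_u\ge0$, $\|f_u\|_1=\|f\|_1$, $q(0)=1$, and $q(u)>0$ because $e^{-u(I-P)}$ is invertible. Moreover
$$q'(u)=-2\langle(I-P)f_u,f_u\rangle=-2\mathcal E(f_u)\le-\tfrac2{C_\mu}\mathcal E_0(f_u).$$
Let $\theta_k=\frac2{c_0}32^{-2Dk}$ for $k\ge0$. If $q(u)>\theta_k$, then by (4)
$$\frac{\|f_u\|_1^2}{\|f_u\|_2^2}<\frac{2W(R)}{\theta_k}=c_0\,32^{2Dk}W(R)\le W(32^kR).$$
So $f_u$ cannot be admissible in the definition of $W(32^kR)$, which means $\mathcal E_0(f_u)>q(u)/(32^kR)^2$. Therefore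
$$q(u)>\theta_k\ \Longrightarrow\ q'(u)\le-\frac2{C_\mu32^{2k}R^2}\,q(u). \tag{5}$$

**Step 3: integration.** We bound the time at which $q$ falls below $\theta_k$. The function $q$ is continuous and nonincreasing. Let $u_k=\inf\{u\ge0:q(u)\le\theta_k\}$. It is finite, since by (5) $q$ decays exponentially as long as $q>\theta_k$. As $\theta_0\ge2>q(0)$, $u_0=0$. On $[u_{k-1},u_k)$ we have $\theta_k<q\le\theta_{k-1}$, so by (5), for $u$ in this interval,
$$\frac{2(u-u_{k-1})}{C_\mu32^{2k}R^2}\le\log\frac{q(u_{k-1})}{q(u)}\le\log\frac{\theta_{k-1}}{\theta_k}=2D\log32 .$$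
So $u_k-u_{k-1}\le C_\mu D\log(32)\,32^{2k}R^2$. Since $\sum_{j=1}^k32^{2j}\le2\cdot32^{2k}$, we get $u_k\le C_332^{2k}R^2$ with $C_3=2C_\mu D\log32$.

If $u\ge C_3R^2$, take the largest $k\ge0$ with $C_332^{2k}R^2\le u$. Then $u\ge u_k$ and $u<C_332^{2k+2}R^2$, so
$$q(u)\le\theta_k=\frac2{c_0}(32^{-2k})^D\le\frac2{c_0}\Bigl(\frac{32^2C_3R^2}u\Bigr)^D .$$
Here $R\le r_0r$ and $u/r^2\ge C_3$, so $1+u/r^2\le(1+1/C_3)\,u/r^2$, and the bound is at most $C(1+u/r^2)^{-D}$. If $u<C_3R^2\le C_3r_0^2r^2$, use $q\le1\le(1+C_3r_0^2)^D(1+u/r^2)^{-D}$. In all cases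
$$q(u)\le C(1+u/r^2)^{-D}\qquad(u\ge0).$$

**Step 4: back to discrete time.** We have $\langle P^tf,f\rangle\ge0$ for all $t$ since $f\ge0$, and $\langle P^{2j}f,f\rangle$ is nonincreasing in $j$ since $P$ is self-adjoint with $\|P\|\le1$. Let $m\ge4$ be an integer and $\xi$ a Poisson variable of mean $m$. Then $\mathbb P(\xi\text{ even})=\frac{1+e^{-2m}}2\ge\frac12$, and by Chebyshev $\mathbb P(\xi>2m)\le\frac1m\le\frac14$. So $\xi$ is even and at most $2m$ with probability at least $\frac14$, and
$$q(m/2)=\langle e^{-m(I-P)}f,f\rangle=\sum_j\mathbb P(\xi=j)\langle P^jf,f\rangle\ge\tfrac14\langle P^{2m}f,f\rangle .$$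
For $t\ge8$ take $m=\lfloor t/2\rfloor\ge4$. On the spectrum, $\lambda^t\le|\lambda|^t\le\lambda^{2m}$, so $\langle P^tf,f\rangle\le\langle P^{2m}f,f\rangle\le4q(m/2)$. As $m\ge\frac{t-1}2\ge\frac7{16}t$, we have $m/2\ge t/5$, and Step 3 gives $\langle P^tf,f\rangle\le C(1+t/r^2)^{-D}$ with a new $C$. For $t<8$, $1+t/r^2\le8$ and $\langle P^tf,f\rangle\le1\le8^D(1+t/r^2)^{-D}$. Conclude with (3). $\square$

Note the form of (4): it compares $W$ with itself. The volume enters $W$ through the following bound, valid on every $\Gamma$.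

**Lemma 2.** $W(R)\ge\frac12|B_R|$.

*Proof.* Let $h$ be admissible in the definition of $W(R)$. By Lemma 1(ii), $\|\rho_xh-h\|_2\le\|h\|_2$ for $x\in B_R$, so $\langle\rho_xh,h\rangle\ge\frac12\|h\|_2^2$. Since $h\ge0$,
$$\|h\|_1^2=\sum_{x\in\Gamma}\langle\rho_xh,h\rangle\ge\sum_{x\in B_R}\langle\rho_xh,h\rangle\ge\tfrac12|B_R|\,\|h\|_2^2 .\qquad\square$$

## 7. The profile of a virtually nilpotent group, and the need for self-comparison otherwise

**Proof of Theorem 2(a).** Let $|B_n|\asymp n^d$. Lemma 2 gives $W(R)\ge cR^d$ for $R\ge1$. For the upper bound let $n=\lceil aR\rceil$, with $a\ge1$ to be chosen, and $f(x)=(1-|x|/n)_+$. Since $\bigl||xs|-|x|\bigr|\le1$, we have $|f(xs)-f(x)|\le1/n$, and the difference vanishes unless $x\in B_{n+1}$. So $\mathcal E_0(f)\le|U|\,|B_{n+1}|/n^2$. As $f\ge\frac12$ on $B_{\lfloor n/2\rfloor}$, $\|f\|_2^2\ge\frac14|B_{\lfloor n/2\rfloor}|$. By polynomial growth, $\mathcal E_0(f)/\|f\|_2^2\le C_4/n^2\le C_4/(a^2R^2)$, which is at most $R^{-2}$ if $a^2\ge C_4$.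 Fix such an $a$. Then $f$ is admissible, and Cauchy–Schwarz on $B_n$ gives $\|f\|_1^2\le|B_n|\,\|f\|_2^2$. So $W(R)\le|B_n|\le C R^d$ for $R\ge1$. In particular $W$ is finite everywhere. Then
$$W(32^kR)\ge c\,32^{kd}R^d\ge\tfrac cC\,32^{2(d/2)k}\,W(R)\qquad(R\ge1,\ k\ge0),$$
which is (4) with $D=d/2$ and $r_0=1$. Proposition 1 gives (a). $\square$

For other groups one would like to use volume again: if $\Gamma$ is not virtually nilpotent, its balls grow fast, so by Lemma 2 the profile grows fast. The step that stops working is the comparison in (4). The function $f$ at the starting scale has mass $\|f\|_1^2\approx W(R)$, so in Step 2 we need $W(32^kR)$ to exceed a multiple of $W(R)$. Lemma 2 helps only once $|B_{32^kR}|$ exceeds $W(R)$, and nothing we have bounds $W(R)$ above in terms of balls of comparable radius. So we must show directly that $W$ itself grows by a large factor between scales $R$ and $32R$.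

**Proposition 2.** Suppose $W(R)<\infty$ for all $R$ and $\Gamma$ is not virtually nilpotent. Then for every $K\ge1$ there is $r_0(K)$ such that $W(32R)\ge K\,W(R)$ for all $R\ge r_0(K)$.

The idea is easiest to see when $W(32R)<KW(R)$ and the near-minimizer at scale $32R$ is $f=N^{-1/2}1_A$ with $|A|=N<KW(R)$. Left translation $f\mapsto f(y^{-1}\,\cdot)$ commutes with every $\rho_s$, so $f(y^{-1}\,\cdot)$ is as invariant as $f$. One can hope that the product
$$F_y(x)=f(x)f(y^{-1}x)=N^{-1}1_{A\cap yA}(x)$$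
is admissible at the smaller scale $R$. If it is, then with $\psi=|A\cap yA|/N$ we have $\|F_y\|_1=\psi$ and $\|F_y\|_2^2=\psi/N$, and the definition of $W(R)$ reads $\psi^2\ge W(R)\psi/N$, that is, $\psi\ge W(R)/N>1/K$. So $A$ and $yA$ have a large intersection as soon as they meet and $F_y$ is admissible. This is a small doubling property of $A$, it feeds into Fact A, and Fact A makes $\Gamma$ virtually nilpotent. The proof carries this out for general $f$ and for most $y$.

## 8. Proof of Proposition 2: slow growth of $W$ produces an approximate group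

Write $\Lambda=32$ and $\eta=\frac1{128}$, and note $4/\Lambda^2=\frac1{256}$. Suppose $R\ge1$ and $W(\Lambda R)<KW(R)$. Put $W=W(R)$. Choose $f\ge0$ in $\ell^1$ with
$$\|f\|_2=1,\qquad\mathcal E_0(f)\le(\Lambda R)^{-2},\qquad N:=\|f\|_1^2<KW .$$
Let $\nu$ be the probability measure $\nu(x)=f(x)^2$. All sums below have nonnegative terms, so they may be reordered.

**Step 1: most pairs are strongly correlated.** This step is the rigorous form of the heuristic. For $y\in\Gamma$ let
$$F_y(x)=f(x)f(y^{-1}x),\qquad w_y=\|F_y\|_2^2,\qquad\psi(y)=\|F_y\|_1=\sum_xf(x)f(y^{-1}x).$$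
Summing over $y$ first, $\sum_yw_y=\|f\|_2^4=1$ and $\sum_y\psi(y)=\|f\|_1^2=N$. By Cauchy–Schwarz $0\le\psi\le1$. Substituting $x\mapsto y^{-1}x$ shows $\psi(y^{-1})=\psi(y)$.

The energies of the $F_y$ are small on average. From
$$F_y(xs)-F_y(x)=(f(xs)-f(x))f(y^{-1}xs)+f(x)\bigl(f(y^{-1}xs)-f(y^{-1}x)\bigr)$$
and $(a+b)^2\le2a^2+2b^2$,
$$\sum_y\mathcal E_0(F_y)\le2\sum_{s,x}(f(xs)-f(x))^2\sum_yf(y^{-1}xs)^2+2\sum_{s,x}f(x)^2\sum_y\bigl(f(y^{-1}xs)-f(y^{-1}x)\bigr)^2 .$$
For fixed $x,s$, the inner sum in the first term is $\|f\|_2^2=1$ and the one in the second is $\|\rho_sf-f\|_2^2$. So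
$$\sum_y\mathcal E_0(F_y)\le4\mathcal E_0(f)\le\frac4{\Lambda^2R^2}.$$

Let $Y=\{y:w_y>0,\ \mathcal E_0(F_y)\le w_y/R^2\}$. For $y\notin Y$ we have $w_y\le R^2\mathcal E_0(F_y)$, so $\sum_{y\notin Y}w_y\le4/\Lambda^2$. For $y\in Y$ the function $F_y$ is admissible for $W(R)$, so
$$\psi(y)^2\ge W\,w_y .$$
Let $\Pi=\{y:\psi(y)\ge\eta/K\}$, a symmetric set. Then
$$\sum_{y\in Y\setminus\Pi}w_y\le\frac1W\sum_{y\notin\Pi}\psi(y)^2\le\frac1W\cdot\frac\eta K\sum_y\psi(y)=\frac{\eta N}{KW}\le\eta .$$
If $x,x'$ are independent with law $\nu$, then $\mathbb P(xx'^{-1}=y)=\sum_xf(x)^2f(y^{-1}x)^2=w_y$. Therefore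
$$\mathbb P(xx'^{-1}\notin\Pi)\le\eta+\frac4{\Lambda^2}=\frac3{256}<\frac1{64}. \tag{6}$$

**Step 2: replacing $f$ by a set $A$.** We cut off the very small and very large values of $f$, and keep the points that correlate with most others. Let
$$\alpha=\frac1{16\sqrt N},\qquad\beta=\frac{3\Lambda}{\sqrt W},\qquad A_0=\{x:\alpha\le f(x)\le\beta\}.$$
*Small values.* $\nu(f<\alpha)=\sum_{f<\alpha}f^2\le\alpha\|f\|_1=\frac1{16}$. Also $|A_0|\le\|f\|_1/\alpha=16N$.

*Large values.* Let $g=(f-\beta/2)_+\in\ell^1$. Since $v\mapsto(v-\beta/2)_+$ is $1$-Lipschitz, $\mathcal E_0(g)\le\mathcal E_0(f)\le(\Lambda R)^{-2}$. Suppose $\|g\|_2^2\ge\Lambda^{-2}$. Then $\mathcal E_0(g)\le\|g\|_2^2/R^2$, so $g$ is admissible for $W(R)$ and $\|g\|_1^2\ge W\|g\|_2^2\ge W/\Lambda^2$. But $\|g\|_1\le\sum_{f>\beta/2}f\le\frac2\beta\sum f^2=\frac2\beta$, so $\beta\le2\Lambda/\sqrt W$, contrary to the choice of $\beta$. Hence $\|g\|_2^2<\Lambda^{-2}$. Where $f>\beta$ we have $g=f-\beta/2>f/2$, so $\nu(f>\beta)\le4\|g\|_2^2\le\frac1{256}$.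

Now let
$$A=\bigl\{x\in A_0:\ \nu\{x':xx'^{-1}\in\Pi\}\ge\tfrac34\bigr\}.$$
By (6) and Markov's inequality, the condition $\nu\{x':xx'^{-1}\in\Pi\}\ge\frac34$ fails with $\nu$-probability at most $\frac{1/64}{1/4}=\frac1{16}$. So
$$\nu(A)\ge1-\tfrac1{16}-\tfrac1{16}-\tfrac1{256}=\tfrac{223}{256}\ge\tfrac56 .$$
We have $|A|\le|A_0|\le16N$. As $\nu(x)\le\beta^2$ on $A$,
$$|A|\ge\frac{\nu(A)}{\beta^2}\ge\frac56\cdot\frac W{9\Lambda^2}\ge\frac W{12\Lambda^2}\ge\frac N{12\Lambda^2K}. \tag{7}$$

**Step 3: $|AA^{-1}|\le C_1|A|$ with $C_1=324\Lambda^4K^4\eta^{-2}$.** We show that every element of $AA^{-1}$ has many factorizations inside $\Pi$. Let $a,b\in A$ and $z=ab^{-1}$. The set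
$$\{x':\ ax'^{-1}\in\Pi,\ bx'^{-1}\in\Pi,\ f(x')\le\beta\}$$
has $\nu$-measure at least $\frac34+\frac34-1-\frac1{256}\ge\frac13$, and each of its points has $\nu$-mass at most $\beta^2$. So it has at least $\frac1{3\beta^2}=\frac W{27\Lambda^2}$ elements. For each such $x'$ put $y=ax'^{-1}\in\Pi$. Different $x'$ give different $y$, and $y^{-1}z=x'a^{-1}ab^{-1}=(bx'^{-1})^{-1}\in\Pi$ because $\Pi$ is symmetric. Hence
$$(\psi*\psi)(z)=\sum_y\psi(y)\psi(y^{-1}z)\ge\Bigl(\frac\eta K\Bigr)^2\frac W{27\Lambda^2}.$$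
Since $\sum_z(\psi*\psi)(z)=N^2$, $N<KW$ and (7) holds,
$$|AA^{-1}|\le\frac{27\Lambda^2K^2N^2}{\eta^2W}\le\frac{27\Lambda^2K^3N}{\eta^2}\le C_1|A| .$$

**Step 4: a set $Q$ of popular quotients that contains $B_R$.** The set $A$ is almost invariant under right multiplication by $B_R$, so elements of $B_R$ should appear often as $b^{-1}c$ with $b,c\in A$. Let
$$s(x)=|A\cap Ax|=\#\{(b,c)\in A^2:b^{-1}c=x\},\qquad\delta=\min\Bigl\{\frac1{288\Lambda^2K},\frac1{2C_1}\Bigr\},$$
$$Q=\{x:s(x)\ge\delta|A|\}.$$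
The two expressions for $s$ agree because $c\in A\cap Ax$ determines $b=cx^{-1}\in A$. Since $\sum_xs(x)=|A|^2$, $Q$ is finite. Since $s(x^{-1})=s(x)$, it is symmetric. It contains $e$ because $s(e)=|A|$.

*$B_R\subset Q$.* Let $|x|\le R$. By Lemma 1(ii), $\|\rho_xf-f\|_2\le\frac1\Lambda$. Since $\nu(Ax)=\sum_{a\in A}f(ax)^2$,
$$\nu(Ax)^{1/2}=\|(\rho_xf)1_A\|_2\ge\|f1_A\|_2-\tfrac1\Lambda\ge\sqrt{5/6}-\tfrac1{32}\ge0.85 .$$
So $\nu(Ax)\ge0.72$ and $\nu(A\cap Ax)\ge\frac56+0.72-1\ge\frac12$. As $f\le\beta$ on $A$, and $|A|\le16N\le16KW$,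
$$|A\cap Ax|\ge\frac1{2\beta^2}=\frac W{18\Lambda^2}\ge\frac{|A|}{288\Lambda^2K}\ge\delta|A| .$$

**Step 5: $|Q|\ge|A|/(2C_1)$.** We need $Q$ to be not much smaller than $A$. The equations $b^{-1}c=b'^{-1}c'$ and $b'b^{-1}=c'c^{-1}$ are equivalent, so counting quadruples in two ways and using Cauchy–Schwarz on the support $AA^{-1}$,
$$\sum_xs(x)^2=\sum_y\#\{(c',c)\in A^2:c'c^{-1}=y\}^2\ge\frac{|A|^4}{|AA^{-1}|}\ge\frac{|A|^3}{C_1}.$$
The part with $x\notin Q$ is at most $\delta|A|\sum_xs(x)=\delta|A|^3\le\frac{|A|^3}{2C_1}$. On $Q$ we use $s\le|A|$. So $|Q|\,|A|^2\ge\frac{|A|^3}{2C_1}$.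

**Step 6: $|Q^5|\le K_1|Q|$ with $K_1=2C_1^7\delta^{-5}$.** We count factorizations of elements of $AQ^5A^{-1}$ through $AA^{-1}$. For each $z\in AQ^5A^{-1}$ fix one expression $z=a_0d_1\cdots d_5a'^{-1}$ with $a_0,a'\in A$ and $d_i\in Q$. Each $d_i$ has at least $\delta|A|$ expressions $d_i=b_i^{-1}c_i$ with $b_i,c_i\in A$. Each choice of these gives a tuple
$$\bigl(a_0b_1^{-1},\ c_1b_2^{-1},\ c_2b_3^{-1},\ c_3b_4^{-1},\ c_4b_5^{-1},\ c_5a'^{-1}\bigr)\in(AA^{-1})^6$$
whose product is $z$. For a given $z$ the choice can be recovered from the tuple: $a_0$ is known, so the first entry gives $b_1$, then $c_1=b_1d_1$, then the second entry gives $b_2$, and so on. Different $z$ give different tuples, since the product is $z$. So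
$$|AQ^5A^{-1}|\,(\delta|A|)^5\le|AA^{-1}|^6\le(C_1|A|)^6 ,$$
and by Step 5, $|Q^5|\le|AQ^5A^{-1}|\le C_1^6\delta^{-5}|A|\le K_1|Q|$. The constant $K_1$ depends only on $K$.

**Step 7: $Q^2$ is an approximate group containing $B_R$.** Let $E=Q^2$, a finite symmetric set containing $e$, with $B_R\subset Q\subset E$. Let $X\subset Q^4$ be maximal such that the sets $xQ$, $x\in X$, are disjoint. As $xQ\subset Q^5$, $|X|\,|Q|\le|Q^5|$, so $|X|\le K_1$. If $z\in Q^4$, then by maximality $zQ$ meets some $xQ$ with $x\in X$, so $z\in xQQ^{-1}=xE$. Hence $E^2=Q^4\subset XE$. Some definitions also ask for $X$ to be symmetric and contained in $E^3$. To satisfy them, replace $X$ by $X\cup X^{-1}\subset Q^4\subset E^3$. In either case $E$ is a $2K_1$-approximate group.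

**Step 8: $\Gamma$ is virtually nilpotent.** We pass from a large ball to the whole group. Take $G_0$, $H$ and $m=m(2K_1)$ from Fact A applied to $E$. Then $B_R$ meets at most $m$ left cosets of $G_0$. Suppose $\lfloor R\rfloor\ge m$. Let $\mathcal C_j$ be the set of left cosets of $G_0$ that meet $B_j$. Then
$$1=|\mathcal C_0|\le|\mathcal C_1|\le\dots\le|\mathcal C_{\lfloor R\rfloor}|\le m ,$$
and the inequalities cannot all be strict for the first $m$ steps, since this would give $|\mathcal C_m|\ge m+1$. So $\mathcal C_j=\mathcal C_{j+1}$ for some $j<m$. For $s\in U$ we have $sB_j\subset B_{j+1}$, so $s\,\mathcal C_j\subset\mathcal C_{j+1}=\mathcal C_j$. Thus $\mathcal C_j$ is a nonempty $\Gamma$-invariant subset of $\Gamma/G_0$, on which $\Gamma$ acts transitively. So $\mathcal C_j=\Gamma/G_0$ and $[\Gamma:G_0]\le m$.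

Let $Z$ be the centralizer of $H$ in $G_0$. It is the kernel of the conjugation action of $G_0$ on the finite set $H$, so it has finite index in $G_0$, hence in $\Gamma$. The group $Z\cap H$ is central in $Z$, and $Z/(Z\cap H)$ embeds in the nilpotent group $G_0/H$. So $Z$ is nilpotent, and $\Gamma$ is virtually nilpotent, contrary to hypothesis. Therefore $W(\Lambda R)<KW(R)$ is impossible once $\lfloor R\rfloor\ge m(2K_1)$, and this bound depends only on $K$. $\square$

## 9. Proofs of Theorem 1 and Theorem 2(b), (c), (d)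

**Case 1: $W(R_*)=\infty$ for some $R_*$.** By Section 7, $\Gamma$ is then not virtually nilpotent. The goal here is a spectral gap. Put $\kappa=R_*^{-2}$. No nonzero $h\ge0$ in $\ell^1$ satisfies $\mathcal E_0(h)\le\kappa\|h\|_2^2$, so for every finitely supported $h$, $\mathcal E_0(|h|)\ge\kappa\|h\|_2^2$. By positivity of $P$ and Lemma 1(i),
$$|\langle Ph,h\rangle|\le\langle P|h|,|h|\rangle=\|h\|_2^2-\mathcal E(|h|)\le(1-\kappa/C_\mu)\|h\|_2^2 .$$
Since $P$ is self-adjoint and finitely supported functions are dense, $\|P\|\le\rho$ with $\rho=1-\kappa/C_\mu$. Enlarging $\rho$ if needed, assume $\rho\in(0,1)$. Let $a=\log(1+|U|)$, so $|B_r|^{1/2}\le|B_r|\le e^{ar}$. For every $y$,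
$$\mathbb P(S_t\in yB_r)=\langle P^t1_{yB_r},\delta_o\rangle\le\rho^t|B_r|^{1/2}\le\rho^te^{ar}.$$
Let $t_0=2ar/\log(1/\rho)$. For $t\ge t_0$ we have $e^{ar}\le\rho^{-t/2}$, so the probability is at most
$$\rho^{t/2}\le C_D(1+t)^{-D}\le C_D(1+t/r^2)^{-D}.$$
For $t<t_0$, $t/r^2\le2a/(r\log(1/\rho))$ is bounded, so the bound in (b) holds with a suitable $C_D$. This is (b) in Case 1. Also
$$\mathbb E[L_r]\le t_0+1+\sum_{t\ge0}\rho^{t/2}\lesssim r .$$

**Case 2: $W<\infty$ everywhere and $\Gamma$ is not virtually nilpotent.** Let $D>0$. Apply Proposition 2 with $K=32^{2D}$ and take $r_0=\max(1,r_0(K))$. If $R\ge r_0$, then $32^jR\ge r_0$ for all $j\ge0$, so iterating gives $W(32^kR)\ge32^{2Dk}W(R)$, which is (4) with $c_0=1$. Proposition 1 gives $\mathbb P(S_t\in B_r)\le C_D(1+t/r^2)^{-D}$ and the function $f=f_r$.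

To treat translated balls, let $x=yb$ with $b\in B_r$. By unitarity $\langle\rho_xf,\rho_yf\rangle=\langle\rho_y\rho_bf,\rho_yf\rangle=\langle\rho_bf,f\rangle\ge\frac12$, and $\langle\rho_xf,\rho_yf\rangle\ge0$ for all $x$. So
$$\mathbb P(S_t\in yB_r)\le2\,\mathbb E\langle\rho_{S_t}f,\rho_yf\rangle=2\langle P^tf,\rho_yf\rangle\le2\|P^tf\|_2=2\langle P^{2t}f,f\rangle^{1/2}\le C(1+t/r^2)^{-D/2},$$
uniformly in $y$. As $D$ is arbitrary, (b) follows. Cases 1 and 2 together prove Theorem 2(b).

**Case 3: $\Gamma$ is virtually nilpotent.** This is Theorem 2(a), proved in Section 7.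

**Proof of Theorem 1.** Let $G$ be transient. In Case 1, $\mathbb E[L_r]\lesssim r\le r^2$. In Case 2, $\mathbb P(S_t\in B_r)\le C(1+t/r^2)^{-3/2}$. In Case 3, Fact C gives $d\ge3$, so $d/2\ge\frac32$ and (a) gives the same estimate. This is the only use of transience. By (1),
$$\mathbb E[L_r]=\sum_{t\ge0}\mathbb P(S_t\in B_r)\le C\sum_{t\ge0}(1+t/r^2)^{-3/2}\le C(1+2r^2)\lesssim r^2.\qquad\square$$

**Proof of Theorem 2(c).** First we bound the occupation time from any starting point. Let $\mathbb E_x$ refer to the walk $xg_1\cdots g_t$ and put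
$$M_r=\sup_x\mathbb E_x\bigl|\{t:S_t\in B_r\}\bigr| .$$
If the walk from $x$ hits $B_r$, let $y\in B_r$ be the first point hit. After that time the walk is $y$ times an independent copy of the walk from $o$. Since $B_r\subset yB_{2r}$, the copy must lie in $B_{2r}$ whenever the walk lies in $B_r$. By the Markov property and Theorem 1, $M_r\le\mathbb E[L_{2r}]\le Cr^2$ for a constant $C$.

Next, each $k$-tuple of times is a rearrangement of an ordered one, and an ordered tuple has at most $k!$ rearrangements, so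
$$L_r^k\le k!\sum_{t_1\le\dots\le t_k}\ \prod_{i=1}^k1[S_{t_i}\in B_r].$$
Take expectations. Conditionally on the walk up to time $t_{k-1}$, the sum over $t_k\ge t_{k-1}$ has expectation at most $M_r$ by the Markov property. Repeat at $t_{k-2}$, and so on. This gives $\mathbb E[L_r^k]\le k!\,M_r^k\le k!\,(Cr^2)^k$. Finally
$$\mathbb E\exp\Bigl(\frac{L_r}{2Cr^2}\Bigr)=\sum_{k\ge0}\frac{\mathbb E[L_r^k]}{k!\,(2Cr^2)^k}\le\sum_{k\ge0}2^{-k}=2 .\qquad\square$$

**Proof of Theorem 2(d).** The lower bounds $\mathbb E[L_r]\ge r^2/12$ on $\mathbb Z^3$ and $\mathbb E[L_r]\ge cr^2$ on the lamplighter group were proved in Section 3. It remains to see that the lamplighter group, with its exponential growth, is transient. By Fact B it is not virtually nilpotent, so Theorem 2(b) with $D=2$ and $r=1$ gives, for simple random walk, $\mathbb P(S_t=o)\le\mathbb P(S_t\in B_1)\le C(1+t)^{-2}$. This is summable in $t$, so the expected number of visits to $o$ is finite and simple random walk is transient. Thus $r^2$ cannot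 be improved in general, even under exponential growth. $\square$
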